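# Adjoint multipliers on the Hardy space as models of all ergodic systems

## 1. Twice the backward shift models every ergodic system

How much measurable dynamics fits inside a single bounded linear operator? We ask for one operator $A$ on one Banach space such that every ergodic transformation, whatever its nature, is realized by $A$ together with a suitable invariant measure that charges every open set. We begin with an operator for which this can be proved by hand.

Let $\mathbb D$ be the open unit disk and $\mathbb T$ the unit circle. Elements of $H^2=H^2(\mathbb D)$ are power series $h(\xi)=\sum_{m\ge0}h_m\xi^m$ with $\|h\|^2=\sum|h_m|^2<\infty$. The backward shift is $Sh=\sum_{m\ge0}h_{m+1}\xi^m$. Our operator is $2S$.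

**Definition (systems).** An invertible ergodic system is an invertible ergodic measure-preserving transformation $T$ of a standard Lebesgue probability space $(X,\mathcal B,\mu)$ which is free, that is, $\mu(\{x:T^nx=x\})=0$ for every integer $n\ne0$; equivalently, since $T$ is ergodic, $(X,\mathcal B,\mu)$ is non-atomic.

Two examples: the rotation $x\mapsto ax$ of $\mathbb T$ with $a\in\mathbb T$ not a root of unity, and the two-sided shift on $\{0,1\}^{\mathbb Z}$ with the fair-coin measure.

**Definition (isomorphism, full support, universality).** Let $Z$ be a real or complex separable infinite-dimensional Banach space with Borel $\sigma$-field $\mathcal B_Z$, and $A\in\mathcal B(Z)$. A Borel probability measure $\nu$ on $Z$ has full support if $\nu(U)>0$ for every non-empty open $U\subseteq Z$. Systems $(X,\mathcal B,\mu;T)$ and $(Z,\mathcal B_Z,\nu;A)$ are isomorphic if there are sets $X_0\subseteq X$, $Z_0\subseteq Z$ of full measure with $T(X_0)\subseteq X_0$, $A(Z_0)\subseteq Z_0$, and a measurable bijection $\Phi:X_0\to Z_0$ with measurable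 inverse such that $\Phi_*\mu=\nu$ and $\Phi\circ T=A\circ\Phi$ on $X_0$. The operator $A$ is universal for invertible ergodic systems if for every such system there is an $A$-invariant Borel probability measure $\nu$ on $Z$ with full support such that $(X,\mathcal B,\mu;T)$ and $(Z,\mathcal B_Z,\nu;A)$ are isomorphic. It is $2$-universal if, in addition, $\nu$ can always be chosen with $\int_Z\|z\|^2\,d\nu(z)<\infty$.

On the scalar line $\mathbb C$, the law of a complex Gaussian variable has full support; the law of a bounded variable does not. The identity operator is not universal: if $\Phi\circ T=\Phi$ on $X_0$ with $\Phi$ injective, then $T=\mathrm{id}$ on $X_0$, against freeness.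

**Proposition 1.** The operator $2S$ on $H^2$ is $2$-universal for invertible ergodic systems.

Throughout, fix an invertible ergodic system. As usual, after discarding a null set we assume that $X$ is a standard Borel space with Borel $\sigma$-field $\mathcal B$, that $T$ is a Borel automorphism, and that $T^nx\ne x$ for all $x\in X$ and $n\neq0$. (If the original $\sigma$-field is complete, measurability of isomorphisms is understood with respect to completions.) Points have measure zero: a point of mass $p>0$ would have all its images of mass $p$, hence a finite orbit. Fix a countable algebra $\mathcal D\subset\mathcal B$ generating $\mathcal B$; it separates points. Functions on $X$ are identified when equal a.e., and we always use Borel representatives.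

Three lemmas serve both here and in the general case. The first provides rare sets whose translates do not meet, so that a function can be rewritten along pieces of orbits at small cost.

**Lemma 1.** For $L\ge1$ and $\kappa>0$ there is $B\in\mathcal B$ with $0<\mu(B)<\kappa$ such that the sets $T^jB$, $|j|\le L$, are pairwise disjoint. Consequently $T^iB\cap B=\emptyset$ for $1\le|i|\le2L$.

*Proof.* Let $x\in X$. For $1\le n\le2L$ we have $T^nx\ne x$, so there is $D_n\in\mathcal D$ with $x\in D_n$, $T^nx\notin D_n$. Put $D=\bigcap_nD_n\in\mathcal D$. Then $x$ lies in $W_D:=D\setminus\bigcup_{n=1}^{2L}T^{-n}D$. So the countably many sets $W_D$, $D\in\mathcal D$, cover $X$, and one of them has positive measure. For this $D$, suppose $T^ia=T^jb$ with $a,b\in W_D$ and $-L\le i<j\le L$. Then $a=T^{j-i}b$ with $1\le j-i\le2L$; but $T^{j-i}b\notin D$ because $b\in W_D$, while $a\in D$, a contradiction. So the translates of $W_D$ are disjoint. Since $\mu$ is non-atomic, choose $B\subseteq W_D$ Borel of small positive measure. If $T^iB\cap B\neq\emptyset$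 with $1\le i\le 2L$, write $i=j-k$ with $|j|,|k|\le L$ and apply $T^k$ to get $T^jB\cap T^kB\ne\emptyset$, which is excluded; for negative $i$ apply $T^{-i}$ first. $\square$

The second lemma reduces an isomorphism to an approximation property. Here $C_b(Z)$ is the space of bounded continuous functions $Z\to\mathbb C$.

**Lemma 2.** Let $Z$ be a separable Banach space, $A\in\mathcal B(Z)$, $\Phi:X\to Z$ Borel, and $X'\in\mathcal B$ with $\mu(X')=1$, $TX'=X'$, $\Phi\circ T=A\circ\Phi$ on $X'$. Suppose that for all $D\in\mathcal D$ and $\varepsilon>0$ there is $g\in C_b(Z)$ with $\|1_D-g\circ\Phi\|_{L^2(\mu)}<\varepsilon$. Then $\nu=\Phi_*\mu$ is $A$-invariant, and $(X,\mathcal B,\mu;T)$ and $(Z,\mathcal B_Z,\nu;A)$ are isomorphic.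

*Proof.* For Borel $C$, $\nu(A^{-1}C)=\mu(A\Phi\in C)=\mu(\Phi\circ T\in C)=\mu(\Phi\in C)=\nu(C)$. For $D\in\mathcal D$ choose $g_k\in C_b(Z)$ with $g_k\circ\Phi\to1_D$ in $L^2$ and, along a subsequence that we keep, a.e. The set $C_D=\{z:g_k(z)\to1\}$ is Borel, and for a.e. $x$ we have $x\in D$ iff $\Phi(x)\in C_D$. Let $\mathcal N=\bigcup_{D\in\mathcal D}D\,\triangle\,\Phi^{-1}(C_D)$, a null set, and $X_0=\bigcap_{k\in\mathbb Z}T^k(X'\setminus\mathcal N)$, a Borel set of full measure with $TX_0=X_0$. If $x,x'\in X_0$ and $\Phi(x)=\Phi(x')$, then $x\in D\iff x'\in D$ for every $D\in\mathcal D$, so $x=x'$. Thus $\Phi$ is injective on $X_0$. By the Lusin–Souslin theorem (an injective Borel map between standard Borel spaces has Borel image and Borel inverse), $Z_0=\Phi(X_0)$ is Borel and $\Phi:X_0\to Z_0$ is a Borel isomorphism. Finally $\nu(Z_0)=1$, $\Phi\circ T=A\circ\Phi$ on $X_0$, and $A(Z_0)=\Phi(TX_0)=Z_0$. $\square$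

The third lemma makes the conditions we care about open.

**Lemma 3.** Let $Z$ be a separable Banach space and let Borel maps $\Phi_k:X\to Z$ converge to $\Phi$ in measure. (a) If $g\in C_b(Z)$, then $g\circ\Phi_k\to g\circ\Phi$ in $L^2(\mu)$. (b) If $V\subseteq Z$ is open and $\mu(\Phi\in V)>0$, then $\mu(\Phi_k\in V)>0$ for all large $k$.

*Proof.* (a) Every subsequence has a further subsequence along which $\Phi_k\to\Phi$ a.e. Along it $g\circ\Phi_k\to g\circ\Phi$ a.e., hence in $L^2$ by dominated convergence. So the whole sequence converges. (b) If $V=Z$ there is nothing to prove. Otherwise the sets $\{\operatorname{dist}(\Phi,Z\setminus V)>1/i\}$ increase to $\{\Phi\in V\}$, so for some $\delta>0$ the number $\eta=\mu(\operatorname{dist}(\Phi,Z\setminus V)>\delta)$ is positive. For large $k$, $\mu(\|\Phi-\Phi_k\|\ge\delta)<\eta$. Then with positive probability $\operatorname{dist}(\Phi,Z\setminus V)>\delta$ and $\|\Phi-\Phi_k\|<\delta$, so $\Phi_k\in V$. $\square$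

*Proof of Proposition 1.*

**Step 1: code the orbit.** The purpose is a map $X\to H^2$ intertwining $T$ and $2S$, one for each $f\in L^2(\mu)$. Let $Q(x)=\sum_{m\ge0}4^{-m}|f(T^mx)|^2$. Then $\int Q\,d\mu=\frac43\|f\|_{L^2}^2$, so $X_f=\{Q<\infty\}$ has full measure. Since $Q(x)=|f(x)|^2+\frac14Q(Tx)$, we have $TX_f=X_f$. Put
$$\Phi_f(x)=\sum_{m\ge0}2^{-m}f(T^mx)\,\xi^m\quad(x\in X_f),\qquad\Phi_f=0\ \text{elsewhere.}\tag{1}$$
On $X_f$, the $m$-th coefficient of $2S\Phi_f(x)$ is $2\cdot2^{-m-1}f(T^{m+1}x)=2^{-m}f(T^m(Tx))$, so $2S\,\Phi_f=\Phi_f\circ T$. Also $f\mapsto\Phi_f$ is linear (a.e.) and $\int\|\Phi_f\|^2d\mu=\frac43\|f\|_{L^2}^2$. So $f_k\to f$ in $L^2$ implies $\Phi_{f_k}\to\Phi_f$ in measure.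

**Step 2: full support is generic.** For non-empty open $V\subseteq H^2$ we show that $\mathcal U_V=\{f\in L^2(\mu):\mu(\Phi_f\in V)>0\}$ is open and dense. It is open by Lemma 3(b). For density let $f_0\in L^2$ and $\rho>0$, and choose a bounded $f_1$ with $\|f_1-f_0\|<\rho/2$. Polynomials are dense in $H^2$, so choose $u=\sum_{m\le N_0}2^{-m}c_m\xi^m\in V$ and $\delta>0$ with $\{\|z-u\|<\delta\}\subseteq V$; put $c_m=0$ for $m>N_0$. Let $K$ bound $|f_1|$ and all $|c_m|$, and take $N\ge\max(N_0,1)$ with $K^2\sum_{m>N}4^{-m}<\delta^2$. With $B$ from Lemma 1 for $L=N$, let $f=c_m$ on $T^mB$ for $0\le m\le N$, and $f=f_1$ elsewhere. Then $|f|\le K$, and for $x\in B$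
$$\|\Phi_f(x)-u\|^2=\sum_{m>N}4^{-m}|f(T^mx)|^2\le K^2\sum_{m>N}4^{-m}<\delta^2 .$$
So $f\in\mathcal U_V$. Moreover $\|f-f_1\|^2\le4K^2(N+1)\mu(B)$, which is less than $\rho^2/4$ if $\mu(B)$ is small.

**Step 3: separating points is generic.** For $D\in\mathcal D$, $\varepsilon>0$ let $\mathcal G_{D,\varepsilon}$ be the set of $f\in L^2(\mu)$ for which some $g\in C_b(H^2)$ has $\|1_D-g\circ\Phi_f\|_{L^2}<\varepsilon$. It is open by Lemma 3(a). For density, approximate a given $f_0$ by a simple function, refine its partition so that each cell lies in $D$ or in $X\setminus D$, and move the values slightly so that distinct cells carry distinct values. This gives a simple $f_1$ near $f_0$ with $D=\{f_1\in W\}$ for a finite set $W$. Take $g_0\in C_b(\mathbb C)$ equal to $1$ on $W$ and $0$ on the other values of $f_1$. The zeroth coefficient of $\Phi_{f_1}(x)$ is $f_1(x)$. So $g(h)=g_0(h_0)$ defines $g\in C_b(H^2)$ with $g\circ\Phi_{f_1}=1_D$, and $f_1\in\mathcal G_{D,\varepsilon}$.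

**Step 4: Baire.** By the Baire category theorem in $L^2(\mu)$ some $f$ lies in $\mathcal U_V$ for all non-empty $V$ in a countable base, and in $\mathcal G_{D,1/k}$ for all $D\in\mathcal D$, $k\ge1$. By Lemma 2, with $X'=X_f$, the measure $\nu=(\Phi_f)_*\mu$ is invariant and gives a system isomorphic to $T$. It has full support because $f\in\bigcap_V\mathcal U_V$, and $\int\|z\|^2d\nu=\frac43\|f\|^2_{L^2}<\infty$. $\square$

Two things made this easy: the function $f$ was completely free, and the vector $\Phi_f(x)$ displayed the number $f(x)$ in its zeroth coordinate. What is left of this when $2S$ is replaced by another operator of the same family?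

## 2. Multipliers whose image meets only part of the circle

For $\varphi\in H^\infty(\mathbb D)$ let $M_\varphi f=\varphi f$ on $H^2$, with adjoint $M_\varphi^*$. Since $\langle M_z^*h,\xi^m\rangle=\langle h,\xi^{m+1}\rangle=h_{m+1}$, we have $M_z^*=S$. Hence $2S=M_{2z}^*$, and for $\varphi(z)=2z$ the image $\varphi(\mathbb D)$ contains all of $\mathbb T$.

The following question comes from Sophie Grivaux, "Some new examples of universal hypercyclic operators in the sense of Glasner and Weiss", arXiv:1410.2957 (2014): is it true that $M_\varphi^*$ is $2$-universal for invertible ergodic systems if and only if $\mathbb T\subseteq\varphi(\mathbb D)$?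

Some tests. If $\varphi=c$ is constant, then $M_\varphi^*=\bar cI$ and orbits stay on a line. If $\varphi(z)=z$, then $M_\varphi^*=S$ has norm $1$ and its orbits are bounded. If $\varphi(z)=3+z$, then $|\varphi|>2$ and, as we shall see, non-zero orbits stay away from $0$. In these three cases the measure cannot exist (Section 3). The undecided region begins with $\varphi(z)=1+z$. Here $\varphi(\mathbb D)$ is the open disk of center $1$ and radius $1$, and since $|e^{it}-1|=2|\sin(t/2)|$,
$$\varphi(\mathbb D)\cap\mathbb T=\{e^{it}:|t|<\pi/3\},$$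
a third of the circle. The operator is $I+S$.

Let us copy Section 1 for $I+S$. Suppose $\Phi:X\to H^2$ satisfies $\Phi\circ T=(I+S)\Phi$, with coefficient functions $h_m(x)$. Then $h_m(Tx)=h_m(x)+h_{m+1}(x)$, so
$$h_{m+1}=h_m\circ T-h_m .$$
Everything is again determined by $f=h_0$, but $f$ is no longer free: the iterated differences of $f$ along the orbit must be square summable. For the rotation $Tx=ax$ and $f(x)=x^k$ we get $h_m(x)=(a^k-1)^mx^k$, which lies in $H^2$ only if $|a^k-1|<1$. So if $|a-1|\ge1$, the most natural injective function $f(x)=x$ is forbidden. This is the exact point where the argument of Section 1 stops: $f$ must have its frequencies inside $\varphi(\mathbb D)$, and simple functions, on which the density in Step 3 relied, are not available as zeroth coordinates.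

The same computation suggests an argument for "only if", and shows where it stops too. Suppose $I+S$ models the rotation by $a$, $|a-1|\ge1$, with a second moment, and let $\Phi$ be the isomorphism. The vector $v=\int\bar x\,\Phi(x)\,d\mu(x)$ satisfies $(I+S)v=\int\bar x\,\Phi(ax)\,d\mu(x)=a\int\bar x\,\Phi(x)\,d\mu(x)=av$. Now $Sv=(a-1)v$ forces $v$ to have coefficients $v_0(a-1)^m$, so $v=0$ as $|a-1|\ge1$. But $v=0$ is no contradiction. It says that the character $x$ does not occur in $\Phi$; the characters $x^k$ with $|a^k-1|<1$, of which there are infinitely many because $\{a^k\}$ is dense in $\mathbb T$, are still allowed.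

And in fact the obstruction is not there.

**Theorem 1.** Let $\varphi\in H^\infty(\mathbb D)$. The following are equivalent.

1. $M_\varphi^*$ is $2$-universal for invertible ergodic systems.
2. $M_\varphi^*$ is universal for invertible ergodic systems.
3. $M_\varphi^*$ admits an ergodic invariant Borel probability measure with full support.
4. $M_\varphi^*$ has a dense orbit.
5. $\varphi$ is non-constant and $\varphi(\mathbb D)\cap\mathbb T\ne\emptyset$.
6. For every nondecreasing $G:[0,\infty)\to[0,\infty)$ and every invertible ergodic system $T$, there is an $M_\varphi^*$-invariant Borel probability measure $\nu$ with full support, isomorphic to $T$, with $\int G(\|z\|)\,d\nu(z)<\infty$.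

If $\mathbb T\subseteq\varphi(\mathbb D)$, then condition 5 holds and $M_\varphi^*$ is $2$-universal: the "if" part of the question is true. For $\varphi(z)=1+z$ we have $\varphi(0)=1\in\mathbb T$, so $I+S$ is $2$-universal, while $-1\notin\varphi(\mathbb D)$. So the "only if" part is false, and the proposed equivalence is disproved.

## 3. Dense orbits force the image to meet the circle

We prove $6\Rightarrow1\Rightarrow2\Rightarrow3\Rightarrow4\Rightarrow5$; the implication $5\Rightarrow6$ occupies the rest of the notes. Write $A=M_\varphi^*$.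

**From 6 to 3.** For $6\Rightarrow1$ take $G(t)=t^2$; $1\Rightarrow2$ is trivial. For $2\Rightarrow3$ apply 2 to an irrational rotation. The measure obtained is ergodic because its system is isomorphic to an ergodic one.

**From 3 to 4.** By Birkhoff's ergodic theorem, $\nu$-a.e. $z$ visits each set of positive measure from a given countable family; take a countable base of non-empty open sets, all of positive measure by full support. So $\nu$-a.e. $z$ has a dense orbit.

**From 4 to 5.** Let $z$ have a dense orbit $\{A^nz:n\ge0\}$; then $z\ne0$. If $\varphi$ is constant, the orbit lies in $\mathbb Cz$ and is not dense. Suppose $\varphi(\mathbb D)\cap\mathbb T=\emptyset$. By connectedness, $|\varphi|<1$ on all of $\mathbb D$ or $|\varphi|>1$ on all of $\mathbb D$. In the first case $\|A\|=\|M_\varphi\|\le\|\varphi\|_\infty\le1$, so the orbit is bounded, a contradiction. In the second case $1/\varphi\in H^\infty$ has norm at most $1$, and $M_{1/\varphi}^*$ is inverse to $A$, so $\|A^{-1}\|\le1$. Then $\|A^nz\|\ge\|z\|>0$ for all $n\ge 0$, so the orbit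 does not approach $0$, a contradiction.

## 4. Eigenvectors along an arc

What does condition 5 give? It gives eigenvectors of $M_\varphi^*$ with eigenvalues along an arc of $\mathbb T$, depending smoothly on the eigenvalue. The following criterion says that this is enough.

**Theorem 2.** Let $Z$ be a complex separable infinite-dimensional Banach space and $A\in\mathcal B(Z)$. Suppose there is a $C^2$ map $E:\mathbb T\to Z$, vanishing outside a closed arc $\Gamma_E\ne\mathbb T$, such that $AE(\lambda)=\lambda E(\lambda)$ for all $\lambda\in\mathbb T$ and $\operatorname{span}\{E(\lambda):\lambda\in\mathbb T\}$ is dense in $Z$. Then for every nondecreasing $G:[0,\infty)\to[0,\infty)$ and every invertible ergodic system $T$ there is an $A$-invariant Borel probability measure $\nu$ on $Z$ with full support, isomorphic to $T$, with $\int G(\|z\|)\,d\nu(z)<\infty$. In particular (with $G(t)=t^2$) $A$ is $2$-universal.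

*Proof of $5\Rightarrow6$ in Theorem 1, given Theorem 2.*

**Step 1: a local inverse of $\varphi$ at a point of the circle.** Since $\varphi$ is non-constant, $\varphi(\mathbb D)$ is open. So $\varphi(\mathbb D)\cap\mathbb T$ is non-empty and open in $\mathbb T$, hence uncountable, while the zero set of $\varphi'$ is countable. Hence there is $w_0\in\mathbb D$ with $\lambda_0=\varphi(w_0)\in\mathbb T$ and $\varphi'(w_0)\ne0$. Let $s:\Delta\to\mathbb D$ be holomorphic with $\varphi\circ s=\mathrm{id}_\Delta$, on a disk $\Delta$ of center $\lambda_0$ and radius less than $1$.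

**Step 2: eigenvectors.** Let $k_w(\xi)=(1-\bar w\xi)^{-1}=\sum_{n\ge0}\bar w^n\xi^n$ be the reproducing kernel, so $\langle h,k_w\rangle=h(w)$. For $h\in H^2$, $\langle h,M_\varphi^*k_w\rangle=\langle\varphi h,k_w\rangle=\varphi(w)h(w)$, so $M_\varphi^*k_w=\overline{\varphi(w)}\,k_w$. Let $\chi\in C^\infty(\mathbb T)$, $\chi\ge0$, vanish outside a closed arc contained in $\{\lambda\in\mathbb T:\bar\lambda\in\Delta\}$ (such an arc is not all of $\mathbb T$), with $\chi>0$ on a non-empty open arc $I$. Put
$$E(\lambda)=\chi(\lambda)\,k_{s(\bar\lambda)}\quad(\bar\lambda\in\Delta\cap\mathbb T),\qquad E(\lambda)=0\ \text{otherwise.}$$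
Then $M_\varphi^*E(\lambda)=\overline{\varphi(s(\bar\lambda))}\,E(\lambda)=\lambda E(\lambda)$.

**Step 3: smoothness.** The map $v\mapsto\sum_{n\ge0}v^n\xi^n$ is a power series whose coefficients have norm $1$ in $H^2$, hence holomorphic from $\mathbb D$ to $H^2$. The function $\lambda\mapsto\overline{s(\bar\lambda)}$ is holomorphic from $\{\lambda:\bar\lambda\in\Delta\}$ to $\mathbb D$. Their composition is $\lambda\mapsto k_{s(\bar\lambda)}$, which is therefore holomorphic on that disk. Multiplying by $\chi$ gives a $C^\infty$ map $E$ on $\mathbb T$.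

**Step 4: density of the span.** If $h\in H^2$ is orthogonal to $E(\lambda)$ for all $\lambda\in I$, then $h(s(\bar\lambda))=0$ on $I$. Since $s$ is injective and continuous, $h$ vanishes on an infinite set with an accumulation point in $\mathbb D$, so $h=0$. Thus $\operatorname{span}\{E(\lambda)\}$ is dense, and Theorem 2 gives 6. $\square$

For $\varphi(z)=1+z$ one can take $\lambda_0=1$, $s(\lambda)=\lambda-1$, and $E(\lambda)=\chi(\lambda)\sum_{m\ge0}(\lambda-1)^m\xi^m$ with $\chi$ supported in a small arc around $1$.

It remains to prove Theorem 2. From now on $Z,A,E,\Gamma_E,G$ are as in that theorem, and $T$ is fixed as in Section 1.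

## 5. Fourier coefficients of the eigenvector field and the coding $\Phi_f$

Let $m$ be normalized Lebesgue measure on $\mathbb T$. Derivatives on $\mathbb T$ are with respect to $t$, $\lambda=e^{it}$, and $\|F\|_{C^2}=\sum_{i\le2}\|F^{(i)}\|_\infty$; on a closed arc $\Gamma$ we write $\|F\|_{C^2(\Gamma)}$ for the same expression with suprema over $\Gamma$. By the Leibniz rule $\|uF\|_{C^2}\le2\|u\|_{C^2}\|F\|_{C^2}$ for scalar $u$, also on arcs. For $F\in C^2(\mathbb T;Z)$ (or scalar), two integrations by parts bound $\|\int\lambda^nF\,dm\|$ by $\|F''\|_\infty/n^2$ for $n\ne0$, so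
$$\sum_{n\in\mathbb Z}\Big\|\int\lambda^nF\,dm\Big\|\le\|F\|_\infty+\frac{\pi^2}3\|F''\|_\infty\le5\|F\|_{C^2}.\tag{2}$$

Put
$$z_n=\int\lambda^nE(\lambda)\,dm(\lambda)\quad(n\in\mathbb Z),\qquad C_0=\sum_n\|z_n\|<\infty .$$
Since $AE(\lambda)=\lambda E(\lambda)$,
$$Az_n=z_{n+1}.\tag{3}$$
The Fourier series of $E$ converges absolutely, and it reads
$$E(\lambda)=\sum_{n\in\mathbb Z}\lambda^{-n}z_n.\tag{4}$$
In particular every $E(\lambda)$ is in the closed span of the $z_n$, so $\operatorname{span}\{z_n:n\in\mathbb Z\}$ is dense in $Z$, and some $z_k\neq0$. Replacing $E$ by $\lambda^kE$ preserves all hypotheses and shifts the sequence $(z_n)$, so we may assume $z_0\ne0$.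

For a function $f$ on $X$ consider, where it converges,
$$\Phi_f(x)=\sum_{n\in\mathbb Z}f(T^{-n}x)\,z_n.\tag{5}$$
By (3), formally,
$$\Phi_f(Tx)=\sum_nf(T^{1-n}x)z_n=\sum_nf(T^{-n}x)z_{n+1}=A\Phi_f(x).\tag{6}$$
So (5) intertwines $T$ and $A$, and now $f$ is free again. This extends Section 1: for $A=2S$ the field $E(\lambda)=\sum_{m\ge0}(\lambda/2)^m\xi^m$ (which does not vanish on an arc, but for which the formulas make sense) has $z_{-m}=2^{-m}\xi^m$ for $m\ge0$ and $z_n=0$ for $n>0$, and (5) becomes (1). For $A=I+S$ with $E$ as at the end of Section 4, the zeroth coordinate of $\Phi_f(x)$ is $\sum_n\big(\int\lambda^n\chi\,dm\big)f(T^{-n}x)$: it is $f$ passed through a filter that keeps only the frequencies in the support of $\chi$. The constraint found in Section 2 is thus satisfied automatically.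

The price is that $\Phi_f(x)$ no longer displays $f(x)$. An injective $f$ need not give an injective $\Phi_f$. Let $Tx=ax$ be a rotation with $a\notin\Gamma_E$ and $f(x)=x$. By (4), $\Phi_f(x)=x\sum_na^{-n}z_n=xE(a)=0$ for every $x$.

So $f$ must be chosen with care, and the decoding of $f$ from $\Phi_f$ is the heart of the matter. The plan is again to make full support and separation of points generic in $f$. For the second, we build, near any given function, an $f$ that takes finitely many values and carries markers along each orbit: a huge value $R$ on a rare set $B$, followed by $N$ zeros. The huge value makes the visits to $B$ visible in $\Phi_f$. The zeros, together with a rigidity property of finite-valued sequences, force $f$ to be determined by the whole two-sided sequence $(\Phi_f(T^jx))_{j\in\mathbb Z}$. Finally this sequence is determined by $\Phi_f(x)$ alone: the future because of (6), the past because $E$ vanishes on an arc.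

The visibility of the markers rests on the following fact.

**Lemma 4.** $c:=\inf_{j\ne0}\|z_j-z_0\|>0$, and $c\le\|z_0\|$.

*Proof.* Since $z_j\to0$ as $|j|\to\infty$, $\|z_j-z_0\|\to\|z_0\|>0$. This gives $c\le\|z_0\|$, and it reduces the first assertion to $z_j\ne z_0$ for each $j\ne0$. Suppose $z_j=z_0$. If $j>0$, then $A^jz_0=z_j=z_0$; if $j<0$, then $z_0=A^{|j|}z_j=A^{|j|}z_0$. So $z_{k|j|}=A^{k|j|}z_0=z_0\ne0$ for all $k\ge0$, contradicting $z_n\to0$. $\square$

## 6. A complete function space adapted to $G$

In which space should $f$ live? Bounded $f$ would give $\int G(\|\Phi_f\|)\,d\mu<\infty$ for free, but then $\|\Phi_f\|\le C_0\sup|f|$ and full support is impossible. We need unbounded functions with tails controlled by $G$, in a complete space, so that Baire's theorem applies.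

Put $M(t)=\int_0^t(1+2G(2s))\,ds$. It is convex (the integrand is nondecreasing), finite, continuous and increasing, with $M(0)=0$ and $M(t)>0$ for $t>0$. For $t\ge1$,
$$M(t)\ge\int_{t/2}^t2G(2s)\,ds\ge tG(t)\ge G(t).\tag{7}$$
Let
$$\mathcal L=\Big\{f:X\to\mathbb C\text{ measurable}:\int M(c|f|)\,d\mu<\infty\ \ \forall c>0\Big\},\qquad\|f\|_{\mathcal L}=\inf\Big\{c>0:\int M(|f|/c)\,d\mu\le1\Big\}.$$
For $G=0$ we have $M(t)=t$, and $\mathcal L=L^1(\mu)$ with its usual norm. For $G(t)=t^2$ we have $M(t)=t+\frac83t^3$, and $\mathcal L$ is $L^3(\mu)$ as a set.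

The set $\mathcal L$ is a vector space, since $M(c|f+g|)\le\frac12M(2c|f|)+\frac12M(2c|g|)$. The infimum is finite since $\int M(|f|/c)\,d\mu\to0$ as $c\to\infty$ by dominated convergence. It is a seminorm: if $a>\|f\|_{\mathcal L}$, $b>\|g\|_{\mathcal L}$, then $M\big(\frac{|f+g|}{a+b}\big)\le\frac a{a+b}M\big(\frac{|f|}a\big)+\frac b{a+b}M\big(\frac{|g|}b\big)$ has integral at most $1$; homogeneity is clear. Also $|f|\le|g|$ implies $\|f\|_{\mathcal L}\le\|g\|_{\mathcal L}$. We use often that $\int M(c|f|)\,d\mu\le1$ implies $\|f\|_{\mathcal L}\le1/c$.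

**(P1)** The map $f\mapsto f\circ T^n$ is an isometry of $\mathcal L$, since $\mu$ is invariant.

**(P2)** $\|f\|_{L^1}\le(1+1/M(1))\|f\|_{\mathcal L}$. By convexity and $M(0)=0$, $M(t)\ge tM(1)$ for $t\ge1$, so $t\le1+M(t)/M(1)$ for all $t\ge0$. For $a>\|f\|_{\mathcal L}$ put $t=|f|/a$ and integrate: $\int|f|/a\,d\mu\le1+1/M(1)$. Let $a\to\|f\|_{\mathcal L}$. So $\|\cdot\|_{\mathcal L}$ is a norm, and norm convergence implies convergence in measure.

**(P3)** If $|f_k|\le K1_{D_k}$ with $K$ fixed and $\mu(D_k)\to0$, then $\|f_k\|_{\mathcal L}\to0$. For each $c>0$, $\int M(c|f_k|)\,d\mu\le M(cK)\mu(D_k)\to0$, so $\|f_k\|_{\mathcal L}\le1/c$ for large $k$.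

**(P4)** Simple functions are dense. For $f\in\mathcal L$ and $c>0$, $\int M(c|f|1_{\{|f|>k\}})\,d\mu\to0$ as $k\to\infty$ by dominated convergence, so $f1_{\{|f|\le k\}}\to f$ in $\mathcal L$. Bounded functions are uniform limits of simple functions, and $|h|\le\eta$ gives $\|h\|_{\mathcal L}\le\eta\|1\|_{\mathcal L}$.

**(P5)** $\mathcal L$ is complete, and if $\sum_{k\ge1}\|f_k\|_{\mathcal L}<\infty$, then $\sum_k|f_k|$ converges a.e. to an element of $\mathcal L$ of norm at most $\sum_k\|f_k\|_{\mathcal L}$. For $K\ge0$ put $S_K=\sum_{k\le K}|f_k|$ and $R_K=\sum_{k>K}|f_k|$. By (P2), $\int R_K\,d\mu<\infty$, so $R_K<\infty$ a.e. If $a>\sum_{k>K}\|f_k\|_{\mathcal L}$, each finite partial sum $s$ of $R_K$ has $\int M(s/a)\,d\mu\le1$, so $\int M(R_K/a)\,d\mu\le1$ by monotone convergence. Given $c>0$, choose $K$ with $\sum_{k>K}\|f_k\|_{\mathcal L}<1/(2c)$; then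
$$M(c(S_K+R_K))\le\tfrac12M(2cS_K)+\tfrac12M(2cR_K)$$
is integrable. So $\sum_k|f_k|=S_K+R_K\in\mathcal L$, and then $\|R_K\|_{\mathcal L}\le\sum_{k>K}\|f_k\|_{\mathcal L}$ for all $K\ge0$. Hence $\sum_kf_k$ converges a.e. to an element of $\mathcal L$, and $\|\sum_{k>K}f_k\|_{\mathcal L}\le\|R_K\|_{\mathcal L}\to0$. So absolutely convergent series converge, and $\mathcal L$ is complete.

Now (5) can be made rigorous for $f\in\mathcal L$. Let $Q_f=\sum_n|f\circ T^{-n}|\,\|z_n\|$. By (P1) and (P5), $Q_f<\infty$ a.e., $Q_f\in\mathcal L$ and $\|Q_f\|_{\mathcal L}\le C_0\|f\|_{\mathcal L}$. The set $X_f=\bigcap_{k\in\mathbb Z}T^{-k}\{Q_f<\infty\}$ is Borel, $T$-invariant and of full measure. On it the series (5) converges absolutely; we put $\Phi_f=0$ elsewhere. If $f$ is bounded, $X_f=X$. Changing $f$ on a null set changes $\Phi_f$ only on a null set, $f\mapsto\Phi_f$ is linear (a.e.), and (6) holds for every $x\in X_f$. Since $\|\Phi_f\|\le Q_f$ a.e.,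
$$\big\|\,\|\Phi_f(\cdot)\|\,\big\|_{\mathcal L}\le C_0\|f\|_{\mathcal L},\qquad\int M(\|\Phi_f\|)\,d\mu<\infty.\tag{8}$$
By linearity, (8) and (P2), $f_k\to f$ in $\mathcal L$ implies $\Phi_{f_k}\to\Phi_f$ in measure.

## 7. Recovering the past from the present

The operator $A$ need not be injective: $2S$ kills constants, and Section 4 shows that Theorem 2 applies to it. Still, $\Phi_f(T^{-1}x)$ is a function of $\Phi_f(x)$ almost everywhere. The reason is that on the arc $\Gamma_E$ the function $\lambda^{-1}$ is a limit of polynomials in $\lambda$.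

**Lemma 5.** Let $\Gamma\ne\mathbb T$ be a closed arc. There are polynomials $r_k$ with $r_k(\lambda)\to\lambda^{-1}$ in $C^2(\Gamma)$.

*Proof.* Let $\Gamma'\ne\mathbb T$ be a closed arc containing $\Gamma$ in its interior. The compact set $\{\rho\lambda:|\rho-1|\le\frac12,\ \lambda\in\Gamma'\}$ has connected complement and does not contain $0$. By Runge's theorem, $1/w$ is a uniform limit of polynomials on it. Since $\Gamma$ lies in its interior, the derivatives converge uniformly on $\Gamma$ by Cauchy's estimates. $\square$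

**Lemma 6.** For $f\in\mathcal L$ there is a Borel map $\tau:Z\to Z$, depending on $f$, with $\Phi_f\circ T^{-1}=\tau\circ\Phi_f$ a.e. Hence $\Phi_f\circ T^{-j}=\tau^j\circ\Phi_f$ a.e. for all $j\ge0$.

*Proof.* Let $r_k$ be as in Lemma 5 for $\Gamma=\Gamma_E$. Since $A^iz_n=z_{n+i}$, we have $r_k(A)z_n=\int\lambda^nr_k(\lambda)E(\lambda)\,dm$. Also $\Phi_f\circ T^{-1}=\sum_nf\circ T^{-n-1}z_n=\sum_nf\circ T^{-n}z_{n-1}$. So a.e.
$$r_k(A)\Phi_f-\Phi_f\circ T^{-1}=\sum_nf\circ T^{-n}\,w^{(k)}_n,\qquad w_n^{(k)}=\int\lambda^n\big(r_k(\lambda)-\lambda^{-1}\big)E(\lambda)\,dm .$$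
Because $E$ and its derivatives vanish off $\Gamma_E$, (2) and the Leibniz rule give
$$\sum_n\|w_n^{(k)}\|\le5\|(r_k-\lambda^{-1})E\|_{C^2}\le10\,\|r_k-\lambda^{-1}\|_{C^2(\Gamma_E)}\|E\|_{C^2}\to0 .$$
As in (8), the $Z$-norm of the difference has $\mathcal L$-norm at most $\|f\|_{\mathcal L}\sum_n\|w_n^{(k)}\|$. So the difference tends to $0$ in measure, hence a.e. along a subsequence $(k_i)$. Let $\tau(z)=\lim_ir_{k_i}(A)z$ where this limit exists, which is a Borel set of $z$, and $\tau(z)=0$ elsewhere. Then $\tau$ is Borel and $\Phi_f\circ T^{-1}=\tau\circ\Phi_f$ a.e. If $\Phi_f\circ T^{-j}=\tau^j\circ\Phi_f$ a.e., compose with $T^{-1}$, which preserves null sets: $\Phi_f\circ T^{-j-1}=\tau^j\circ\Phi_f\circ T^{-1}=\tau^{j+1}\circ\Phi_f$ a.e. $\square$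

This is the only place where the vanishing of $E$ outside a proper arc is used.

## 8. Full support is generic in $\mathcal L$

**Lemma 7.** For every non-empty open $V\subseteq Z$, the set $\mathcal U_V=\{f\in\mathcal L:\mu(\Phi_f\in V)>0\}$ is open and dense in $\mathcal L$.

*Proof.* It is open by Lemma 3(b), since $f_k\to f$ in $\mathcal L$ implies $\Phi_{f_k}\to\Phi_f$ in measure.

For density the purpose is to overwrite a bounded function on a rare tower so that the tower reproduces a vector of $V$. By (P4) it suffices to approximate a bounded $f_1$. Let $u\in V$ and $\delta>0$ with $\{\|z-u\|<2\delta\}\subseteq V$. Since $\operatorname{span}\{z_n\}$ is dense, choose $N\ge1$ and $(c_n)_{|n|\le N}$ with $\|\sum_{|n|\le N}c_nz_n-u\|<\delta$; put $c_n=0$ for $|n|>N$. Let $K$ bound $|f_1|$ and all $|c_n|$, and choose $L>N$ with $K\sum_{|n|>L}\|z_n\|<\delta$. Take $B$ from Lemma 1 and let $f=c_n$ on $T^{-n}B$ for $|n|\le L$, $f=f_1$ elsewhere; this is consistent because these sets are disjoint. Then $|f|\le K$ everywhere. For $x\in B$ and $|n|\le L$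 we have $T^{-n}x\in T^{-n}B$, so $f(T^{-n}x)=c_n$ and
$$\|\Phi_f(x)-u\|\le\Big\|\sum_{|n|\le N}c_nz_n-u\Big\|+K\sum_{|n|>L}\|z_n\|<2\delta .$$
So $\Phi_f\in V$ on $B$, and $f\in\mathcal U_V$. As $|f-f_1|\le2K1_{\bigcup_{|n|\le L}T^{-n}B}$, with $K$ and $L$ fixed and $\mu(B)$ as small as we wish, $\|f-f_1\|_{\mathcal L}$ is as small as we wish by (P3). $\square$

## 9. Finite-valued sequences invisible to $E$

Suppose $x,x'$ satisfy $\Phi_f(T^kx)=\Phi_f(T^kx')$ for all $k\in\mathbb Z$, with $f$ bounded. Then the sequence $\delta_j=f(T^jx)-f(T^jx')$ satisfies $\sum_n\delta_{k-n}z_n=0$ for all $k$. Which bounded sequences do that? If $a\notin\Gamma_E$, then $\delta_j=a^j$ does, since $\sum_na^{k-n}z_n=a^kE(a)=0$ by (4). If $-1\notin\Gamma_E$, the sequence $(-1)^j$ is of this kind, so taking finitely many values is not enough to force $\delta=0$. Nor is a long run of zeros: given $N$, take distinct $a_0,\dots,a_N\notin\Gamma_E$ and a non-trivial solution of the $N$ equations $\sum_i\gamma_ia_i^j=0$, $0\le j<N$. Then $\delta_j=\sum_i\gamma_ia_i^j$ is invisible,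 bounded (by any prescribed constant after scaling) and zero on a run of length $N$, yet by the Vandermonde determinant it does not vanish at $N+1$ consecutive indices. The two conditions together do suffice.

For $u\in C^2(\mathbb T)$ with $u(\lambda)=\sum_n\hat u(n)\lambda^n$ and $\delta\in\ell^\infty(\mathbb Z)$ put $u[\delta]_k=\sum_n\hat u(n)\delta_{k+n}$. Since $\sum_n|\hat u(n)|\le5\|u\|_{C^2}$ by (2),
$$\|u[\delta]\|_\infty\le5\|u\|_{C^2}\|\delta\|_\infty,\qquad u[v[\delta]]=(uv)[\delta],\tag{9}$$
the second because $u[v[\delta]]_k=\sum_{n,l}\hat u(n)\hat v(l)\delta_{k+n+l}$ and the coefficients of $uv$ are the convolution of those of $u$ and $v$. Also $1[\delta]=\delta$.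

**Lemma 8.** Given $K,m_0>0$ there is $N\ge1$ with the following property. Let $\delta=(\delta_k)_{k\in\mathbb Z}$ be a complex sequence such that, for every $k$, $|\delta_k|\le2K$, and $\delta_k=0$ or $|\delta_k|\ge m_0$; and suppose $\sum_n\delta_{k-n}z_n=0$ for all $k\in\mathbb Z$. If $\delta_k=\dots=\delta_{k+N-1}=0$ for some $k$, then $\delta_j=0$ for all $j\le k$.

*Proof.*

**Step 1: $\delta$ is reproduced by a symbol vanishing on an arc.** Choose $\zeta\in Z^*$ such that $e(\lambda)=\langle\zeta,E(\lambda)\rangle$ is not identically zero. Since $\langle\zeta,z_n\rangle=\int\lambda^ne\,dm=\hat e(-n)$, applying $\zeta$ to the hypothesis gives $0=\sum_n\hat e(-n)\delta_{k-n}=e[\delta]_k$ for all $k$. Let $I_0\subset\mathbb T$ be an open arc on which $e\ne0$, and let $\psi\in C^\infty(\mathbb T)$ be such that $1-\psi$ has compact support in $I_0$ and $\psi=0$ on some non-degenerate open arc. Then $(1-\psi)/e$, extended by $0$, is $C^2$, so by (9) $(1-\psi)[\delta]=\frac{1-\psi}e\big[e[\delta]\big]=0$, that is,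
$$\delta=\psi[\delta].$$

**Step 2: an approximate one-sided recursion.** We look for a polynomial with constant term $1$ that is small where $\psi$ lives. The support of $\psi$ is contained in a closed arc $\Gamma\ne\mathbb T$. With $r_k$ from Lemma 5 for $\Gamma$, the polynomials $p_k(w)=1-wr_k(w)=w(w^{-1}-r_k(w))$ satisfy $p_k(0)=1$ and $p_k\to0$ in $C^2(\Gamma)$, so $\|p_k\psi\|_{C^2}\to0$. Fix $p=p_k$ with $5\|p\psi\|_{C^2}\cdot2K<m_0$ and write $p(w)=1+\sum_{n=1}^Np_nw^n$, allowing zero coefficients so that $N\ge1$. The choice of $p$ and $N$ depends only on $E,K,m_0$. By Step 1 and (9), $p[\delta]=p[\psi[\delta]]=(p\psi)[\delta]$, so for all $k$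
$$\Big|\delta_k+\sum_{n=1}^Np_n\delta_{k+n}\Big|\le5\|p\psi\|_{C^2}\cdot2K<m_0.\tag{10}$$

**Step 3: run the recursion backward.** If $\delta_{k+1}=\dots=\delta_{k+N}=0$, then (10) gives $|\delta_k|<m_0$, so $\delta_k=0$. Starting from a run of $N$ zeros and iterating, all earlier terms vanish. $\square$

The gap condition turns an approximate identity into an exact one at each step, so no error accumulates.

## 10. Markers make $\Phi_f$ decodable

**Lemma 9.** For $D\in\mathcal B$ and $\varepsilon>0$ the set
$$\mathcal G_{D,\varepsilon}=\{f\in\mathcal L:\exists\,g\in C_b(Z)\text{ with }\|1_D-g\circ\Phi_f\|_{L^2(\mu)}<\varepsilon\}$$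
is open and dense in $\mathcal L$.

*Proof.* It is open by Lemma 3(a): if $g$ works for $f$ and $f_k\to f$ in $\mathcal L$, the same $g$ works for $f_k$ when $k$ is large.

For density let $f_0\in\mathcal L$ and $\rho>0$. We look for $f\in\mathcal G_{D,\varepsilon}$ with $\|f-f_0\|_{\mathcal L}<\rho$.

**Step 1: install the markers.** By (P4) take a simple function close to $f_0$, refine its partition so that every cell lies in $D$ or in $X\setminus D$, and move the values slightly so that distinct cells carry distinct values. We get a simple Borel $f_1$ with $\|f_1-f_0\|_{\mathcal L}<\rho/2$ and $D=\{f_1\in W_D\}$ for some finite set $W_D$. Let $W_0=f_1(X)\cup\{0\}$; let $K>0$ satisfy $|w|\le K$ for $w\in W_0$, and let $m_0>0$ satisfy $|w-w'|\ge m_0$ for distinct $w,w'\in W_0$. Choose, in this order: $N$ from Lemma 8 for $(K,m_0)$; $R>0$ with $KC_0\le Rc/4$, where $c$ is from Lemma 4; $H>N+1$ with $\sum_{|n|\ge H/2}\|z_n\|<c/4$; and, by Lemma 1, a Borel set $B$ with $\mu(B)>0$ as small as we wish and $T^jB\cap B=\emptyset$ for $1\le j\le H$. Since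 $N<H$, the sets $B,TB,\dots,T^NB$ are disjoint. Define
$$f=R\ \text{ on }B,\qquad f=0\ \text{ on }\bigcup_{1\le j\le N}T^jB,\qquad f=f_1\ \text{ elsewhere.}$$
This $f$ is Borel and bounded, so $X_f=X$. We have $\mu(f\ne f_1)\le(N+1)\mu(B)$ and $|f-f_1|\le R+K$. By (P3) we may choose $\mu(B)$ so small that $\|f-f_1\|_{\mathcal L}<\rho/2$ and $\mu(f\ne f_1)<\varepsilon^2/4$. Then $\|f-f_0\|_{\mathcal L}<\rho$.

**Step 2: the markers are visible.** We show
$$B=\{x:\|\Phi_f(x)-Rz_0\|<Rc/2\}.\tag{11}$$
Let $V(x)=\{n\in\mathbb Z:T^{-n}x\in B\}$. If $n<n'$ are in $V(x)$, then $T^{-n}x\in B\cap T^{n'-n}B$, so $n'-n>H$. Off $B$ the values of $f$ lie in $W_0$, so $|f-R1_B|\le K$ and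
$$\Big\|\Phi_f(x)-R\sum_{n\in V(x)}z_n\Big\|\le KC_0\le\frac{Rc}4 .$$
At most one element of $V(x)$ satisfies $|n|<H/2$; the others contribute to $R\sum_{n\in V(x)}z_n$ a vector of norm less than $Rc/4$. If $x\in B$, then $0\in V(x)$ is the exceptional element, and $\|\Phi_f(x)-Rz_0\|<Rc/2$. If $x\notin B$, then $0\notin V(x)$, so $\Phi_f(x)$ is at distance less than $Rc/2$ from $Rz_{n_0}$ for some $n_0\ne0$, or from $0$. By Lemma 4 both are at distance at least $Rc$ from $Rz_0$, so $\|\Phi_f(x)-Rz_0\|>Rc/2$.

**Step 3: the two-sided sequence determines $f$.** Let $\Psi(x)=(\Phi_f(T^jx))_{j\in\mathbb Z}\in Z^{\mathbb Z}$, and let $X_2$ be the set of $x$ with $T^kx\in B$ for infinitely many $k>0$. It is Borel and $T$-invariant. By Poincaré recurrence it contains almost every point of $B$, so $\mu(X_2)=1$ by ergodicity. Let $x,x'\in X_2$ with $\Psi(x)=\Psi(x')$, and put $\delta_j=f(T^jx)-f(T^jx')$. By (11), $T^jx\in B\iff T^jx'\in B$. When this happens, $\delta_j=R-R=0$; otherwise both values lie in $W_0$. So always $|\delta_j|\le2K$, and $\delta_j=0$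 or $|\delta_j|\ge m_0$. Moreover, for all $k$,
$$\sum_n\delta_{k-n}z_n=\Phi_f(T^kx)-\Phi_f(T^kx')=0 .$$
If $T^kx\in B$, then $T^kx'\in B$, and $f$ vanishes at $T^{k+i}x$ and $T^{k+i}x'$ for $1\le i\le N$; hence $\delta_k=\delta_{k+1}=\dots=\delta_{k+N}=0$. By Lemma 8, $\delta_j=0$ for all $j\le k$. Such $k$ are arbitrarily large, so $\delta\equiv0$. In particular $f(x)=f(x')$.

**Step 4: from the two-sided sequence to a function of $\Phi_f(x)$.** By Step 3 the sets $\Psi(X_2\cap\{f\in W_D\})$ and $\Psi(X_2\cap\{f\notin W_D\})$ are disjoint. They are analytic, as images of Borel sets under a Borel map. By Lusin's separation theorem there is a Borel set $C\subseteq Z^{\mathbb Z}$ containing the first and disjoint from the second, that is,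
$$X_2\cap\{f\in W_D\}=X_2\cap\Psi^{-1}(C).$$
By (6) and Lemma 6, $\Psi=\Theta\circ\Phi_f$ a.e., where $\Theta(z)=(\dots,\tau^2z,\tau z,z,Az,A^2z,\dots)$ is Borel. So $1_{\{f\in W_D\}}=1_{\Theta^{-1}(C)}\circ\Phi_f$ a.e. Bounded continuous functions are dense in $L^2$ of a Borel probability measure on a metric space. Applied to the law of $\Phi_f$, this gives $g\in C_b(Z)$ with $\|1_{\{f\in W_D\}}-g\circ\Phi_f\|_{L^2}<\varepsilon/2$. Finally, since $D=\{f_1\in W_D\}$, $\|1_D-1_{\{f\in W_D\}}\|_{L^2}^2\le\mu(f\ne f_1)<\varepsilon^2/4$. So $\|1_D-g\circ\Phi_f\|_{L^2}<\varepsilon$, and $f\in\mathcal G_{D,\varepsilon}$. $\square$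

## 11. One generic function proves Theorem 2

The space $\mathcal L$ is complete by (P5). By the Baire category theorem and Lemmas 7 and 9 there is $f\in\mathcal L$ that lies in $\mathcal U_V$ for all non-empty $V$ in a countable base of $Z$ and in $\mathcal G_{D,1/k}$ for all $D\in\mathcal D$ and $k\ge1$. Let $\nu=(\Phi_f)_*\mu$.

**Invariance and isomorphism.** By (6), $\Phi_f\circ T=A\circ\Phi_f$ on the $T$-invariant Borel set $X_f$ of full measure. Since $f\in\mathcal G_{D,1/k}$ for all $D\in\mathcal D$ and $k$, Lemma 2 with $\Phi=\Phi_f$ and $X'=X_f$ shows that $\nu$ is $A$-invariant and that $(X,\mathcal B,\mu;T)$ and $(Z,\mathcal B_Z,\nu;A)$ are isomorphic.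

**Full support.** Every non-empty open set contains a non-empty $V$ of the base, and $\nu(V)=\mu(\Phi_f\in V)>0$ because $f\in\mathcal U_V$.

**Moments.** By (7), $G\le M$ on $[1,\infty)$, and $G\le G(1)$ on $[0,1]$. So by (8)
$$\int_ZG(\|z\|)\,d\nu(z)\le G(1)+\int_XM(\|\Phi_f\|)\,d\mu<\infty .$$

This proves Theorem 2, hence the implication $5\Rightarrow6$, and with Section 3 it proves Theorem 1. $\blacksquare$
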